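\title{AF-algebras that are graph $C^*$-algebras:\\ a counterexample and a characterization}

\begin{abstract}
If an AF-algebra is isomorphic to a graph $C^*$-algebra, then each of its unital quotients is of Type~I and has finitely many ideals. We show that the conjectured converse is false: an explicit residually finite-dimensional AF-algebra with quotient $\mathcal K(H)+\mathbb C1$ satisfies the condition and is not a graph $C^*$-algebra. We then prove that the condition becomes necessary and sufficient once one further condition, on the comparison of projections, is added. It follows that the conjecture holds for unital AF-algebras, and that a residually finite-dimensional AF-algebra is a graph $C^*$-algebra exactly when its unital quotients are finite-dimensional.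
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, an \emph{AF-algebra} is a separable $C^*$-algebra that is the closure of an increasing union of finite-dimensional $C^*$-subalgebras, and \emph{ideal} means closed two-sided ideal. Let $E=(E^0,E^1,r,s)$ be a countable directed graph, in which an edge $e$ goes from $s(e)$ to $r(e)$. A \emph{Cuntz--Krieger $E$-family} in a $C^*$-algebra consists of mutually orthogonal projections $p_v$ $(v\in E^0)$ and partial isometries $s_e$ $(e\in E^1)$ with mutually orthogonal ranges such that
\begin{itemize}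
\item[(CK1)] $s_e^*s_e=p_{r(e)}$ for all $e\in E^1$;
\item[(CK2)] $s_es_e^*\le p_{s(e)}$ for all $e\in E^1$;
\item[(CK3)] $p_v=\sum_{s(e)=v}s_es_e^*$ for every vertex $v$ with $0<|s^{-1}(v)|<\infty$.
\end{itemize}
The algebra $C^*(E)$ is the universal $C^*$-algebra generated by such a family, and a $C^*$-algebra is called a \emph{graph $C^*$-algebra} if it is isomorphic to $C^*(E)$ for some countable directed graph $E$. In words: each edge $e$ places a copy $s_es_e^*$ of the projection $p_{r(e)}$ under $p_{s(e)}$. If $v$ emits finitely many edges, and at least one, these copies fill $p_v$; at a sink or at a vertex that emits infinitely many edges nothing is required.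

\begin{example}\label{ex:basic}
Let $H=\ell^2(\mathbb N)$ with matrix units $e_{ij}$, let $P_n=e_{11}+\dots+e_{nn}$, and let $B=\mathcal K(H)+\mathbb C1$.

(a) For the line $v_1\to v_2\to\cdots$ put $p_{v_n}=e_{nn}$ and attach $e_{n,n+1}$ to the edge $v_n\to v_{n+1}$. This family generates $\mathcal K(H)$; the line that stops at $v_n$ gives $M_n$.

(b) For the graph with two vertices $v,w$ and infinitely many edges $e_1,e_2,\dots$ from $v$ to $w$ put $p_w=e_{11}$, $p_v=1-e_{11}$, $s_{e_n}=e_{n+1,1}$. Relation (CK3) is vacuous, and the family generates $B$.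

These graphs have no cycles and all vertex projections are nonzero, so the generated algebras are the graph $C^*$-algebras (Lemma~\ref{lem:acyclic}).
\end{example}

Which AF-algebras are graph $C^*$-algebras? Units are an obstruction. The finite sums of vertex projections form an approximate unit of $C^*(E)$, so a unital quotient sees only finitely many vertices, and $E$ has no cycles when $C^*(E)$ is AF. Katsura, Sims and Tomforde proved that an AF-algebra $A$ that is a graph $C^*$-algebra satisfies
\begin{itemize}
\item[(U)] every unital quotient of $A$ is a Type~I $C^*$-algebra with finitely many ideals.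
\end{itemize}
(We include a short proof in Proposition~\ref{prop:nec}. The zero algebra counts as unital.) For instance, $c_0$ is the algebra of the graph with countably many vertices and no edges, while the algebra $c$ of convergent sequences is unital with infinitely many ideals and hence is not a graph $C^*$-algebra. The problem treated here is the following conjecture, posed in \cite{EKRT}.

\begin{quote}
\textbf{Conjecture.} An AF-algebra is isomorphic to a graph $C^*$-algebra if and only if it satisfies (U).
\end{quote}

This is the natural guess, and it is correct at both extremes: when $A$ has no nonzero unital quotient and when $A$ is itself unital (Corollary~\ref{cor:main}(a) and (c)). It fails in between, because (U) describes the unital quotients but not the way in which they sit over the rest of the algebra. With $H$, $P_i$, $B$ as in Example~\ref{ex:basic}, identify $P_iBP_i$ with the upper left corner $M_i\oplus0$ of $M_{i+1}$, let $\psi_i\colon B\to M_{i+1}$, $\psi_i(T)=P_iTP_i$, and put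
\begin{equation}\label{eq:A}
A=\Big\{(T,(a_i)_{i\ge1})\in B\oplus\prod_{i\ge1}M_{i+1}\ :\ \lim_i\|a_i-\psi_i(T)\|=0\Big\},
\end{equation}
where $\prod$ denotes the algebra of bounded sequences.

\begin{theorem}\label{thm:counter}
The algebra $A$ in \eqref{eq:A} is an AF-algebra, every unital quotient of $A$ is Type~I with finitely many ideals, and $A$ is not isomorphic to a graph $C^*$-algebra.
\end{theorem}

The reason is visible in Example~\ref{ex:basic}(b). There the unital algebra $B$ is infinite-dimensional because $p_v$ dominates infinitely many orthogonal copies of the one nonzero projection $p_w$. No finite-dimensional representation that is nonzero on $p_w$ can accommodate this. Call a $C^*$-algebra \emph{residually finite-dimensional} (RFD) if its finite-dimensional representations separate points.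

\begin{theorem}\label{thm:rfd}
If an RFD AF-algebra is isomorphic to a graph $C^*$-algebra, then all its unital quotients are finite-dimensional.
\end{theorem}

The algebra \eqref{eq:A} is RFD and has the quotient $B$. To correct the conjecture we isolate what the infinite emitter provides. Write $p\sim q$ for Murray--von Neumann equivalence ($p=v^*v$, $q=vv^*$). For projections $p,f\in A$ write $p\ll f$ if for every $N$ the projection $f$ has $N$ mutually orthogonal subprojections equivalent to $p$. For an AF-algebra $A$ let
\[
F=\{y\in\operatorname{Prim}A: A/y\text{ is unital}\},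
\]
ordered by inclusion; we write $y\le x$ for $y\subseteq x$ and $y<x$ for $y\subsetneq x$. If $y\in F$ and $x\supseteq y$ is primitive, then $x\in F$. The additional condition is
\begin{itemize}
\item[(C)] for every $y\in F$ there is a projection $p\in A\setminus y$ such that $p\ll f$ for every projection $f\in A$ for which there is $x\in F$ with $x>y$ and $f\notin x$.
\end{itemize}

\begin{theorem}\label{thm:main}
An AF-algebra $A$ is isomorphic to a graph $C^*$-algebra if and only if \textup{(U)} and \textup{(C)} hold.
\end{theorem}

\begin{corollary}\label{cor:main}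
Let $A$ be an AF-algebra.
\begin{itemize}
\item[(a)] If all unital quotients of $A$ are finite-dimensional, then $A$ is a graph $C^*$-algebra.
\item[(b)] If $A$ is RFD, then $A$ is a graph $C^*$-algebra if and only if all its unital quotients are finite-dimensional.
\item[(c)] If $A$ is unital, then $A$ is a graph $C^*$-algebra if and only if $A$ is Type~I with finitely many ideals.
\end{itemize}
\end{corollary}

For $B$ we have $F=\{0,\mathcal K(H)\}$, and (C) holds at $y=0$ with $p=e_{11}$, because a projection outside $\mathcal K(H)$ has infinite rank. For the algebra \eqref{eq:A} take $y=\{T=0\}<x=\{T\in\mathcal K(H)\}$, with quotients $B$ and $\mathbb C$, and $f=(1,(P_i)_i)\notin x$. For each $N$ there is a lift of $e_{11}$ that fits $N$ times under $f$: let $q_k=(e_{kk},(a_i))$ with $a_i=0$ for $i<N$ and $a_i=e_{kk}$ for $i\ge N$; then $q_1,\dots,q_N\le f$ are orthogonal and equivalent. But no single projection $p=(T,(a_i))\ne0$ works for all $N$, since some $a_i$ is nonzero and $N\operatorname{rank}a_i\le i$. Thus (C) asks that a comparison which always holds in the unital quotients (see the proof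 of Corollary~\ref{cor:main}(c)) hold in $A$ itself for one fixed projection. That projection will be the projection of a vertex.

Sections~\ref{sec:prelim}--\ref{sec:counter} suffice for Theorems~\ref{thm:counter} and~\ref{thm:rfd}. Section~\ref{sec:nec} proves the necessity of (U) and (C). For sufficiency, Section~\ref{sec:lex} computes the ordered $K_0$-group of the unital quotients, Section~\ref{sec:graph} describes the filtrations by finite-dimensional subalgebras from which a graph can be read off, and Section~\ref{sec:constr} constructs such a filtration from (U) and (C).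

\section{Standard facts}\label{sec:prelim}

\subsection*{Graph algebras}
A \emph{path} is a word $\mu=e_1\cdots e_k$ with $r(e_i)=s(e_{i+1})$; put $s(\mu)=s(e_1)$, $r(\mu)=r(e_k)$ and $s_\mu=s_{e_1}\cdots s_{e_k}$. Vertices are the \emph{trivial} paths, of length $0$, with $s_v=p_v$. A \emph{cycle} is a nontrivial path with $s(\mu)=r(\mu)$. In any Cuntz--Krieger family, $s_\mu^*s_\mu=p_{r(\mu)}$, $s_\mu s_\mu^*\le p_{s(\mu)}$, and $s_\mu^*s_\nu$ equals $s_\gamma$ if $\nu=\mu\gamma$, equals $s_\gamma^*$ if $\mu=\nu\gamma$, and is $0$ if neither path extends the other. The algebra $C^*(E)$ is the closed span of the $s_\mu s_\nu^*$ with $r(\mu)=r(\nu)$; the finite sums of the $p_v$ form an approximate unit; every $p_v$ is nonzero in $C^*(E)$; and for $z\in\mathbb T$ there is an automorphism $\gamma_z$ (the gauge action) with $\gamma_z(p_v)=p_v$, $\gamma_z(s_e)=zs_e$.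

\subsection*{AF-algebras}
The simple summands of a finite-dimensional $C^*$-algebra $D$ are its \emph{blocks}. The \emph{component} of $d\in D$ in a block is its product with the unit of the block. The group $K_0(D)$ is free abelian on the blocks, the class $[p]_D$ of a projection is the vector of ranks of its components, and $K_0(D)_+$ consists of the vectors with nonnegative entries. Let $A$ be the closure of an increasing union of finite-dimensional $A_n$, and let $J$ be an ideal.
\begin{itemize}
\item[(A1)] $J$, $A/J$, $M_k(A)$ and the corners $pAp$ are AF; so is $pJp=J\cap pAp$. An AF-algebra has an increasing approximate unit of projections, and projections lift from quotients of AF-algebras. Applied to $pAp$, this lifts subprojections of the image of $p$ to subprojections of $p$.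
\item[(A2)] Every projection of $A$ is equivalent to a projection in some $A_n$. If $D\subseteq A$ is finite-dimensional, there is an increasing sequence of finite-dimensional subalgebras containing $D$ with dense union (conjugate a tail of $(A_n)$ by a unitary near $1$).
\item[(K1)] $K_0(A)=\varinjlim K_0(A_n)$, and $K_0(A)_+$, the set of classes $[p]$ of projections in matrix algebras over $A$, is the union of the images of the $K_0(A_n)_+$. The group $K_0(A)$ is torsion free and $K_0(A)_+\cap-K_0(A)_+=0$. We write $g\le g'$ if $g'-g\in K_0(A)_+$.
\item[(K2)] (Cancellation.) If $[p]=[q]$ then $p\sim q$. In particular $[p]=0$ forces $p=0$, and $q\le p$, $q\sim p$ force $q=p$.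
\item[(K3)] The sequence $0\to K_0(J)\to K_0(A)\to K_0(A/J)\to0$ is exact, and $K_0(J)_+=K_0(J)\cap K_0(A)_+$. By (K2), a projection lies in $J$ if and only if its class lies in $K_0(J)$.
\item[(K4)] If $p\in A$ is a projection and $[p]=\sum g_i$ with $g_i\in K_0(A)_+$, then $p=\sum p_i$ with orthogonal projections satisfying $[p_i]=g_i$.
\end{itemize}
By (K2) and (K4), $p\ll f$ if and only if $N[p]\le[f]$ for all $N$. An ideal that contains a projection contains all projections equivalent to a subprojection of it. A block of a finite-dimensional subalgebra is either contained in a given ideal of $A$ or meets it in $0$.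

\subsection*{Primitive ideals}
Let $A$ be a separable $C^*$-algebra. A \emph{primitive} ideal is the kernel of a nonzero irreducible representation. For each $y\in\operatorname{Prim}A$ we fix such a representation $\pi_y$ on $H_y$.
\begin{itemize}
\item[(P1)] Every ideal is the intersection of the primitive ideals that contain it (the empty intersection is $A$). So $A$ has finitely many ideals if and only if $\operatorname{Prim}A$ is finite. Primitive ideals are prime: $I\cap I'\subseteq y$ implies $I\subseteq y$ or $I'\subseteq y$.
\item[(P2)] For an ideal $I$, the maps $y\mapsto y/I$ and $y\mapsto y\cap I$ are order isomorphisms from $\{y\supseteq I\}$ onto $\operatorname{Prim}(A/I)$ and from $\{y\not\supseteq I\}$ onto $\operatorname{Prim}I$; if $y\not\supseteq I$, then $\pi_y|_I$ is irreducible.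
\item[(P3)] Let $\pi$ be irreducible on $H_\pi$. If $\pi(A)$ contains a nonzero compact operator, then every nonzero ideal of $\pi(A)$ contains $\mathcal K(H_\pi)$. For a projection $p$ with $\pi(p)\neq0$, the algebra $\pi(pAp)$ is irreducible on $\pi(p)H_\pi$; so $\pi(pAp)=\mathbb C\pi(p)$ if and only if $\pi(p)$ has rank one.
\item[(P4)] $A$ is Type~I if and only if $\pi(A)\supseteq\mathcal K(H_\pi)$ for every irreducible $\pi$. The property passes to ideals and quotients.
\end{itemize}

\section{Graph algebras that are AF}\label{sec:acyclic}

The first lemma is known; see \cite{KPR} for the row-finite case.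

\begin{lemma}\label{lem:nocycle}
If $C^*(E)$ is an AF-algebra, then $E$ has no cycles.
\end{lemma}

\begin{proof}
Let $\mu=e_1\cdots e_k$ be a cycle of minimal length, at $v=s(\mu)$; its vertices $s(e_1),\dots,s(e_k)$ are distinct. Since $s_\mu s_\mu^*\le p_v=s_\mu^*s_\mu$, (K2) gives $s_\mu s_\mu^*=p_v$. From $s_\mu s_\mu^*\le s_{e_1}s_{e_1}^*\le p_v$ we get $s_{e_1}s_{e_1}^*=p_v$, so an edge $e\ne e_1$ with $s(e)=v$ would have $s_es_e^*=0$ and $p_{r(e)}=0$, which is impossible. The same argument applies to the rotated cycle at each vertex of $\mu$. Hence every path from $v$ is an initial segment of $\mu\mu\cdots$.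

The element $u=s_\mu$ is a unitary of $p_vC^*(E)p_v$. This corner is the closed span of the $s_\alpha s_\beta^*$ with $s(\alpha)=s(\beta)=v$ and $r(\alpha)=r(\beta)$. As the vertices of $\mu$ are distinct, $\alpha=\mu^a\gamma$ and $\beta=\mu^b\gamma$ for one proper initial segment $\gamma$ of $\mu$. From $s_\mu s_\mu^*\le s_\gamma s_\gamma^*\le p_v$ we get $s_\gamma s_\gamma^*=p_v$ and $s_\alpha s_\beta^*=u^{a-b}$. So the corner is $C^*(u)$. Since $\gamma_z(u)=z^ku$, the spectrum of $u$ is invariant under all rotations, and the corner is isomorphic to $C(\mathbb T)$. This algebra has only the projections $0$ and $1$, so it is not AF, contrary to (A1).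
\end{proof}

\begin{lemma}\label{lem:V}
Let $\rho\colon C^*(E)\to Q$ be a surjection onto a unital algebra and $V=\{v:\rho(p_v)\ne0\}$.
\begin{itemize}
\item[(a)] $V$ is finite; $\rho(s_\mu)\ne0$ if and only if $r(\mu)\in V$, and then all vertices on $\mu$ lie in $V$; and $Q$ is the closed span of the $\rho(s_\mu s_\nu^*)$ with $r(\mu)=r(\nu)\in V$.
\item[(b)] If $E$ has no cycles and $Q\neq0$, there is $w\in V$ that emits no edge into $V$. For such $w$, the only path $\nu$ with $s(\nu)=w$ and $\rho(s_\nu)\ne0$ is the trivial one, and $\rho(p_w)Q\rho(p_w)=\mathbb C\rho(p_w)$.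
\end{itemize}
\end{lemma}

\begin{proof}
(a) The images of the finite sums of vertex projections are projections that converge to $1_Q$, so one of them equals $1_Q$ and all other $\rho(p_v)$ vanish. Since $s_\mu^*s_\mu=p_{r(\mu)}$, we have $\rho(s_\mu)\ne0$ if and only if $r(\mu)\in V$. If $r(e)\in V$, then $0\ne\rho(s_es_e^*)\le\rho(p_{s(e)})$, so $s(e)\in V$; going backward along $\mu$ gives the claim on vertices.

(b) If every vertex of the finite nonempty set $V$ emitted an edge into $V$, following such edges would produce a cycle. The statement on $\nu$ follows from (a). A term $\rho(p_ws_\mu s_\nu^*p_w)$ can be nonzero only if $\mu$ and $\nu$ start at $w$ and $\rho(s_\mu),\rho(s_\nu)\neq0$, that is, $\mu=\nu=w$.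
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rfd}]
Let $C^*(E)$ be RFD and AF, and let $\rho$, $Q$, $V$ be as in Lemma~\ref{lem:V}. Let $v,w\in V$ and choose a finite-dimensional representation $\pi$ with $\pi(p_w)\ne0$. For the edges $e$ from $v$ to $w$ the projections $\pi(s_es_e^*)$ are mutually orthogonal and equivalent to $\pi(p_w)$, so there are finitely many such edges. Thus the graph with vertex set $V$ and edge set $\{e:r(e)\in V\}$ is finite. It has no cycles by Lemma~\ref{lem:nocycle}, so it has finitely many paths, and $Q$ is spanned by finitely many elements by Lemma~\ref{lem:V}(a).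
\end{proof}

For graphs without cycles we need explicit finite-dimensional subalgebras and a criterion for recognizing $C^*(E)$.

\begin{lemma}\label{lem:acyclic}
Let $E$ have no cycles and let $\{p_v,s_e\}$ be a Cuntz--Krieger $E$-family. For a finite subgraph $\Gamma$ of $E$ let $C_\Gamma$ be the $C^*$-algebra generated by the $p_v,s_e$ with $v\in\Gamma^0$, $e\in\Gamma^1$, and put $q_v=p_v-\sum_{e\in\Gamma^1,\,s(e)=v}s_es_e^*$ for $v\in\Gamma^0$.
\begin{itemize}
\item[(a)] $C_\Gamma$ is finite-dimensional, with one block for each $v\in\Gamma^0$ with $q_v\ne0$. This block has the matrix units $s_\mu q_vs_\nu^*$, where $\mu,\nu$ are paths in $\Gamma$ ending at $v$, and $q_v$ is a minimal projection in it. The $C_\Gamma$ form a directed family whose union is dense in the algebra generated by the family.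
\item[(b)] If all $p_v$ are nonzero, the family generates a copy of $C^*(E)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $e\in\Gamma^1$ and $s(e)=v$, then $q_vs_e=s_e-s_es_e^*s_e=0$ by orthogonality of ranges; so $q_vs_\gamma=0$ for every nontrivial path $\gamma$ in $\Gamma$. In the product $(s_\mu q_vs_\nu^*)(s_\alpha q_ws_\beta^*)$ the middle factor $q_vs_\nu^*s_\alpha q_w$ is $q_vs_\gamma q_w$, $q_vs_\gamma^*q_w$ or $0$, hence vanishes unless $\nu=\alpha$. So the product is $\delta_{\nu\alpha}s_\mu q_vs_\beta^*$, and these elements are matrix units. There are finitely many, as $\Gamma$ is finite without cycles. Induction on the length of the longest path in $\Gamma$ from $v$, using $p_v=q_v+\sum_es_ep_{r(e)}s_e^*$, gives $p_v=\sum_\mu s_\mu q_{r(\mu)}s_\mu^*$ over the paths $\mu$ in $\Gamma$ from $v$. Then $s_e=s_ep_{r(e)}=\sum_\mu s_{e\mu}q_{r(\mu)}s_\mu^*$, so the matrix units span $C_\Gamma$. Every generator lies in some $C_\Gamma$.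

(b) Apply (a) to the universal family, and let $\varphi$ be the homomorphism from $C^*(E)$ onto the algebra generated by the given family; it kills no vertex projection. Let $v\in\Gamma^0$. If $v$ emits no edge of $\Gamma$, then $q_v=p_v$. If $v$ emits an edge $e\notin\Gamma^1$, then $q_v\ge s_es_e^*\sim p_{r(e)}$. In both cases $\varphi(q_v)\ne0$. Otherwise $v$ emits finitely many edges, at least one, all in $\Gamma$, and $q_v=0$ by (CK3). So $\varphi$ is injective on every block of $C_\Gamma$, hence isometric on $C_\Gamma$, hence isometric.
\end{proof}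

\section{The counterexample}\label{sec:counter}

In view of Theorem~\ref{thm:rfd} we want an RFD AF-algebra with quotient $B$, and the compressions $T\mapsto P_iTP_i$ approximate $B$ by matrix algebras. The extra row and column in $M_{i+1}$ are there to secure (U): with $M_i$ in place of $M_{i+1}$ the algebra would have the unit $(1,(P_i)_i)$ and infinitely many ideals.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{$A$ is an AF-algebra.} Each $\psi_i$ is linear, $*$-preserving and contractive, so $A$ is a closed self-adjoint subspace. For $T,S\in B$ write $S=\lambda+k$ with $k$ compact. Then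
\[
\psi_i(TS)-\psi_i(T)\psi_i(S)=P_iT(1-P_i)SP_i=P_iT(1-P_i)kP_i\to0,
\]
and for $(T,a),(S,b)\in A$,
\[
a_ib_i-\psi_i(TS)=(a_i-\psi_i(T))b_i+\psi_i(T)(b_i-\psi_i(S))-(\psi_i(TS)-\psi_i(T)\psi_i(S))\to0 .
\]
So $A$ is a $C^*$-algebra. Let $B_n=P_nBP_n+\mathbb C(1-P_n)\cong M_n\oplus\mathbb C$ and
\[
A_n=\{(T,a)\in A: T\in B_n,\ a_i=\psi_i(T)\text{ for }i\ge n\}.
\]
For $i\ge n$ the elements of $B_n$ commute with $P_i$, so $\psi_i$ is multiplicative on $B_n$. Hence $A_n$ is a $*$-algebra isomorphic to $B_n\oplus\bigoplus_{i<n}M_{i+1}$, and $A_n\subseteq A_{n+1}$ because $B_n\subseteq B_{n+1}$. Given $(T,a)\in A$ with $T=\lambda+k$ and $\varepsilon>0$, take $n$ so large that $T'=\lambda+P_nkP_n\in B_n$ satisfies $\|T-T'\|<\varepsilon$ and that $\|a_i-\psi_i(T)\|<\varepsilon$ for $i\ge n$. Put $a'_i=a_i$ for $i<n$ and $a_i'=\psi_i(T')$ for $i\ge n$. Then $(T',a')\in A_n$ is within $2\varepsilon$ of $(T,a)$.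

\emph{Unital quotients.} Let $J=\{(T,a)\in A:T=0\}$, the $c_0$-sum of the $M_{i+1}$. The map $(T,a)\mapsto T$ is onto $B$ because $(T,(\psi_i(T))_i)\in A$, so $A/J\cong B$. The unit $1_i\in J$ of the $i$-th summand is a central projection of $A$ with $1_iA=M_{i+1}$. Let $I$ be an ideal with $A/I$ unital, let $q=(T,a)$ map to the unit, and let $\Sigma=\{i:1_i\notin I\}$. For $i\in \Sigma$, simplicity gives $I\cap1_iA=0$, so $q1_i-1_i\in I\cap1_iA$ vanishes and $a_i$ is the unit of $M_{i+1}$. The $(i+1,i+1)$ entry of $\psi_i(T)$ is $0$, hence $\|a_i-\psi_i(T)\|\ge1$ for $i\in\Sigma$, and $\Sigma$ is finite. Let $c=\sum_{i\in\Sigma}1_i$ and $A'=\{b-cb:b\in A\}$, so that $A=cA\oplus A'$. We have $cI=0$, so $I\subseteq A'$, and $I$ contains the $c_0$-sum $J'$ of the $M_{i+1}$ with $i\notin\Sigma$. Since $cA\subseteq J$ and $A'\cap J=J'$, we have $A'/J'\cong B$. Therefore $A/I\cong\bigoplus_{i\in\Sigma}M_{i+1}\oplus Q$ with $Q$ a quotient of $B$. The ideals of $B$ are $0$, $\mathcal K(H)$, $B$, so $Q$ is $B$, $\mathbb C$ or $0$, and $A/I$ is Type~I with finitely many ideals.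

\emph{$A$ is not a graph $C^*$-algebra.} If all $a_i$ vanish, then $\|P_iTP_i\|\to0$; as $P_iTP_i\to T$ strongly, $T=0$. So the representations $(T,a)\mapsto a_i$ separate points and $A$ is RFD. It has the infinite-dimensional unital quotient $B$, and Theorem~\ref{thm:rfd} applies.
\end{proof}

\section{Necessity of (U) and (C)}\label{sec:nec}

Both conditions come from the vertex $w$ of Lemma~\ref{lem:V}(b). The necessity of (U) is the result of Katsura, Sims and Tomforde.

\begin{proposition}\label{prop:nec}
If $A=C^*(E)$ is an AF-algebra, then $A$ satisfies \textup{(U)} and \textup{(C)}.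
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:nocycle}, $E$ has no cycles.

(U) Let $\rho$, $Q$, $V$ be as in Lemma~\ref{lem:V}. We show by induction on $|V|$ that $Q$ is Type~I with at most $|V|$ primitive ideals. If $V=\emptyset$ then $Q=0$. Otherwise let $p=\rho(p_w)$ with $w$ as in Lemma~\ref{lem:V}(b), and define a state $\varphi$ on $Q$ by $pap=\varphi(a)p$. Let $\pi$ be an irreducible representation of $Q$. If $\pi(p)\ne0$, then $\pi(p)$ has rank one by (P3), so $\pi(Q)$ contains the compact operators, and a unit vector $\xi$ in the range of $\pi(p)$ satisfies $\langle\pi(a)\xi,\xi\rangle=\varphi(a)$; so $\pi$ is the GNS representation of $\varphi$, and all such $\pi$ have the same kernel. If $\pi(p)=0$, then $\pi$ factors through the quotient of $Q$ by the ideal generated by $p$, whose vertex set is contained in $V\setminus\{w\}$. Induction, (P4) and (P1) finish the argument.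

(C) Let $y\in F$ and apply Lemma~\ref{lem:V} to $\rho=\pi_y$ and $Q=\pi_y(A)$. Let $w$ be as in part (b) and $p=p_w\notin y$. By (P3), $\pi_y(p_w)$ has rank one and every nonzero ideal of $Q$ contains $\mathcal K(H_y)$.

Let $x>y$ in $F$ and let $f\notin x$ be a projection. By (A2) and Lemma~\ref{lem:acyclic}(a), $f$ is equivalent to a projection in some $C_\Gamma$, which is an orthogonal sum of projections each equivalent to some $q_v$. At least one of these $q_v$ is not in $x$. So $f$ has a subprojection equivalent to a projection $q=p_v-\sum_{e\in S}s_es_e^*\notin x$ with $S\subseteq s^{-1}(v)$ finite, and it suffices to show $p_w\ll q$.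

The operator $\pi_y(q)$ has infinite rank, for otherwise $\pi_y(q)\in\mathcal K(H_y)\subseteq\pi_y(x)$ and $q\in x+y=x$. If $\xi$ is a unit vector in the range of $\pi_y(p_w)$, then $\pi_y(qAp_w)\xi=\pi_y(q)\pi_y(A)\xi$ is dense in the range of $\pi_y(q)$. So $\pi_y(qAp_w)$ is infinite-dimensional. It is the closed span of the $\pi_y(qs_\mu s_\nu^*p_w)$ with $r(\mu)=r(\nu)$. In a nonzero term, $\nu$ is trivial by Lemma~\ref{lem:V}(b), so $\mu$ is a path from $v$ to $w$. If $v=w$, then $\mu$ is trivial and the dimension is at most one; so $v\ne w$ and $\mu$ has a first edge. If it lies in $S$ then $qs_\mu=0$, and otherwise $qs_\mu=s_\mu$. Hence there are infinitely many paths $\mu$ from $v$ to $w$ with first edge outside $S$. None of them extends another, since that would give a cycle at $w$. So the projections $s_\mu s_\mu^*\le q$ are mutually orthogonal and equivalent to $p_w$.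
\end{proof}

\section{The lexicographic order on $K_0$}\label{sec:lex}

Condition (U) enters the proof of sufficiency through the ordered $K_0$-groups of the unital quotients. For $B=\mathcal K(H)+\mathbb C1$, a projection of finite rank $k$ has class $k[e_{11}]$ and a projection of corank $k$ has class $[1]-k[e_{11}]$: the coefficient attached to the larger primitive ideal decides positivity. This is the general pattern. A subset $U$ of a poset is a \emph{down-set} if $z'\le z\in U$ implies $z'\in U$; up-sets are the complements of down-sets. If $Z$ is a finite poset, an element $g=\sum c_ze_z$ of the free abelian group with basis $(e_z)_{z\in Z}$ has \emph{support} $\operatorname{supp}g=\{z:c_z\ne0\}$, and $g$ is \emph{lex-positive} if $c_z>0$ for every maximal element $z$ of $\operatorname{supp}g$. The element $0$ is lex-positive.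

\begin{lemma}\label{lem:lex}
Let $Q$ be a Type~I AF-algebra with finitely many ideals, and let $X=\operatorname{Prim}Q$. For a down-set $U\subseteq X$ put $I_U=\bigcap_{z\notin U}z$, and put $I_{\le x}=I_{\{z:\,z\le x\}}$.
\begin{itemize}
\item[(a)] $U\mapsto I_U$ is a bijection from down-sets onto ideals, and $z\supseteq I_U$ if and only if $z\notin U$. If $x$ is maximal in $U$, then $\pi_x(I_U)=\mathcal K(H_x)$ and $I_U\cap x=I_{U\setminus\{x\}}$. In particular, for each $x$ there is a projection $e_x\in I_{\le x}$ with $\pi_x(e_x)$ of rank one.
\end{itemize}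
Let $(e_x)_{x\in X}$ be any family of such projections.
\begin{itemize}
\item[(b)] $([e_x])_{x\in U}$ is a $\mathbb Z$-basis of $K_0(I_U)$.
\item[(c)] An element of $K_0(Q)$ is positive if and only if it is lex-positive in the basis $([e_x])_{x\in X}$.
\item[(d)] If $f$ is a projection and $f\notin x$, then $\operatorname{supp}[f]$ contains some $z\ge x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $X$ is finite and primitive ideals are prime, $z\supseteq I_U$ if and only if $z$ contains some $z'\notin U$, that is, $z\notin U$. With (P1) this gives the bijection. A primitive ideal contains $I_U\cap x$ if and only if it lies outside $U$ or contains $x$, so $I_U\cap x$ corresponds to $U\setminus\{z:z\ge x\}=U\setminus\{x\}$. No down-set lies strictly between $U\setminus\{x\}$ and $U$, so $\pi_x(I_U)\cong I_U/I_{U\setminus\{x\}}$ is simple and nonzero. It is irreducible and Type~I, so it contains $\mathcal K(H_x)$ and hence equals it. Lift a rank-one projection from $\pi_x(I_{\le x})=\mathcal K(H_x)$ to obtain $e_x$.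

(b) Induct on $|U|$. For $x$ maximal in $U$, (K3) gives an exact sequence $0\to K_0(I_{U\setminus\{x\}})\to K_0(I_U)\to K_0(\mathcal K(H_x))=\mathbb Z\to0$ in which $[e_x]$ maps to $1$.

(d) We have $e_z\in x$ unless $x\le z$. If no $z\ge x$ were in the support, $[f]$ would vanish in $K_0(Q/x)$, and $f\in x$ by (K3).

(c) Let $g=\sum c_z[e_z]\ge0$ and let $x$ be maximal in the support. All other $z$ in the support have $e_z\in x$, so the image of $g$ in $K_0(Q/x)$ is $c_x[\pi_x(e_x)]\ge0$. Since $[\pi_x(e_x)]$ is positive and nonzero, (K1) excludes $c_x<0$.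

For the converse we induct on $|X|$. It suffices to prove
\begin{equation}\label{eq:dom}
[e_x]\ge\sum_{z<x}k_z[e_z]\qquad\text{for all }x\in X\text{ and all integers }k_z\ge0 .
\end{equation}
Indeed, given a lex-positive $g$, assign to each nonmaximal $z$ in the support a maximal $x(z)>z$ in the support; then $g\ge\sum_x\big([e_x]-\sum_{x(z)=x}|c_z|[e_z]\big)\ge0$, the outer sum running over the maximal elements.

Let $U=\{z:z<x\}$, which we may assume nonempty. By (P2), the induction hypothesis applies to $I_U$, with $\operatorname{Prim}I_U\cong U$ and the projections $e_z$, $z\in U$. Let $(q_m)$ be an increasing approximate unit of projections of $e_xI_Ue_x$, and let $z$ be maximal in $U$. The projection $\pi_z(e_x)$ has infinite rank: otherwise it lies in $\mathcal K(H_z)=\pi_z(I_{\le z})$, so $e_x\in I_{\le z}+z\subseteq x$, which is false. By (a), $\pi_z(e_xI_Ue_x)$ is the algebra of compact operators on $\pi_z(e_x)H_z$, and $(\pi_z(q_m))$ is an approximate unit for it, so $\operatorname{rank}\pi_z(q_m)\to\infty$. The map $K_0(I_U)\to K_0(\mathcal K(H_z))=\mathbb Z$ kills $[e_{z'}]$ for $z'\in U\setminus\{z\}$,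 so $\operatorname{rank}\pi_z(q_m)$ is the $[e_z]$-coefficient of $[q_m]$. For large $m$, therefore, $g_m=[q_m]-\sum k_z[e_z]$ has a positive coefficient at every maximal element of $U$. These are then exactly the maximal elements of $\operatorname{supp}g_m$, so $g_m\ge0$ by induction. Since $q_m\le e_x$, \eqref{eq:dom} follows.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]
(a) Condition (U) holds. If $y\in F$, then $A/y$ is finite-dimensional with a faithful irreducible representation, hence a matrix algebra. So there is no $x>y$, and any projection $p\notin y$ satisfies (C).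

(b) Combine (a) with Theorem~\ref{thm:rfd}.

(c) A unital graph $C^*$-algebra that is AF is a unital quotient of itself, and (U) applies. Conversely, let $A$ be unital and Type~I with finitely many ideals. Then so are its quotients, which is (U), and Lemma~\ref{lem:lex} applies to $Q=A$. For $y\in F=X$ take $p=e_y$. Let $f\notin x>y$ and $N\ge1$. By Lemma~\ref{lem:lex}(d), $\operatorname{supp}[f]$ contains some $z\ge x>y$. The elements $[f]$ and $[f]-N[e_y]$ have the same coefficients except at $y$, and both supports contain $z$. Adding $y$ to a set that contains $z>y$ does not change its maximal elements, so the two supports have the same maximal elements, none equal to $y$. As $[f]$ is lex-positive, so is $[f]-N[e_y]$. Thus $e_y\ll f$, and (C) holds.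
\end{proof}

A lex-positive element may have negative coefficients, as $[1]-3[e_{11}]$ does, while the multiplicities of an inclusion of finite-dimensional algebras are nonnegative. In the basis $\varepsilon_0=[e_{11}]$, $\varepsilon_1=[1]-N[e_{11}]$ with $N\ge3$ the same element is $\varepsilon_1+(N-3)\varepsilon_0$. This change of basis works in general.

\begin{lemma}\label{lem:basis}
Let $Z$ be a finite poset, $G$ the free abelian group with basis $(e_z)_{z\in Z}$, and $c_{zz'}\ge1$ integers for $z'<z$. For $N\ge1$ put $\varepsilon_z=e_z-N\sum_{z'<z}c_{zz'}e_{z'}$. Then $(\varepsilon_z)$ is a basis of $G$. If $g$ is lex-positive, then for all large $N$ the $\varepsilon_y$-coefficient of $g$ is positive if $y\le z$ for some $z\in\operatorname{supp}g$, and $0$ otherwise.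
\end{lemma}

\begin{proof}
Substituting $e_z=\varepsilon_z+N\sum_{z'<z}c_{zz'}e_{z'}$ into itself repeatedly expresses $e_z$ in the $\varepsilon_y$; so the $|Z|$ elements $\varepsilon_y$ generate $G$ and form a basis. The $\varepsilon_y$-coefficient of $e_z$ is $\sum N^r\prod_{i<r}c_{z_iz_{i+1}}$, summed over the chains $z=z_0>z_1>\dots>z_r=y$. It is $0$ if $y\not\le z$. For $y\le z$ it is a polynomial in $N$ with positive leading coefficient, of degree $\operatorname{ht}(z,y)$, the maximal length of such a chain. Let $g=\sum g_ze_z$. If $y\le z<z'$ then $\operatorname{ht}(z',y)>\operatorname{ht}(z,y)$, so the maximum of $\operatorname{ht}(z,y)$ over the $z\ge y$ in $\operatorname{supp}g$ is attained only at maximal elements of $\operatorname{supp}g$, where $g_z>0$. Hence the $\varepsilon_y$-coefficient of $g$ is a polynomial in $N$ with positive leading coefficient.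
\end{proof}

\section{From a filtration to a graph}\label{sec:graph}

Let $0=D_0\subseteq D_1\subseteq\cdots$ be finite-dimensional subalgebras of $A$ with dense union and units $R_n$. The vertex projections of the graph must be orthogonal, and their finite sums must form an approximate unit, so we obtain them by cutting up the differences $R_{n+1}-R_n$. If $R_{n+1}-R_n$ has a nonzero component in every block of $D_{n+1}$, every block gets a vertex of its own, and the multiplicities of the inclusions tell us which edges to draw. For $D_n=P_nBP_n\subseteq\mathcal K(H)$ this gives the line of Example~\ref{ex:basic}(a).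

Unital quotients prevent this. If $y\in F$, then $\pi_y(R_n)=1$ for large $n$, because $(R_n)$ is an approximate unit. From then on $R_{n+1}-R_n\in y$, so the blocks that are not contained in $y$ receive no new vertex and must be generated from vertices that already exist. Example~\ref{ex:basic}(b) shows how. Take $D_n=P_nBP_n+\mathbb C(1-P_n)$ for $n\ge1$, so $R_n=1$. The two blocks persist and correspond to the primitive ideals $y=0<x=\mathcal K(H)$. They have minimal projections $f_y^n=e_{11}$ and $f_x^n=1-P_n$, the vertex projections are $p_y=f_y^1$ and $p_x=f_x^1$, and at each step the piece $f_x^n-f_x^{n+1}=e_{n+1,n+1}$ is a copy of $p_y$ and yields a new edge. The following definition combines the two mechanisms.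

\begin{definition}\label{def:filt}
A \emph{graph filtration} of an AF-algebra $A$ consists of finite-dimensional subalgebras $0=D_0\subseteq D_1\subseteq\cdots$ with units $R_n$, finite sets $\emptyset=X_0\subseteq X_1\subseteq\cdots\subseteq F$, finite sets $W_n$ (disjoint from each other and from $F$), an indexing of the blocks of $D_n$ by $X_n\sqcup W_n$, and minimal projections $f_x^n$ of block $x$ of $D_n$ for $x\in X_n$, subject to the conditions below. The blocks of $D_{n+1}$ in $\mathcal N_{n+1}=(X_{n+1}\setminus X_n)\sqcup W_{n+1}$ are called \emph{new}. For $x\in\bigcup X_n$ let $n(x)$ be the first index with $x\in X_{n(x)}$, and $p_x=f_x^{n(x)}$.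
\begin{itemize}
\item[(F1)] $\bigcup D_n$ is dense in $A$.
\item[(F2)] Each $X_n$ is an up-set in $F$.
\item[(F3)] The component of $R_{n+1}-R_n$ in a block of $D_{n+1}$ is nonzero if and only if the block is new; $p_y\le R_{n+1}-R_n$ for $y\in X_{n+1}\setminus X_n$; and the elements of a block $w\in W_n$ of $D_n$ have nonzero components only in new blocks of $D_{n+1}$.
\item[(F4)] For $x\in X_n$ we have $f_x^{n+1}\le f_x^n$, and $f_x^n-f_x^{n+1}$ is a finite (possibly empty) orthogonal sum of projections of $D_{n+1}$, each of which is equivalent in $D_{n+1}$ to some $p_y$ with $y\in X_n$, $y<x$, or is a minimal projection of a new block.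
\item[(F5)] For each $x$, the sequence $(f_x^n)_{n\ge n(x)}$ is either constant or not eventually constant.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:graph}
An AF-algebra with a graph filtration is isomorphic to a graph $C^*$-algebra.
\end{proposition}

\begin{proof}
\emph{Vertices.} Let $n\ge0$ and $l\in\mathcal N_{n+1}$. Write the $l$-component of $R_{n+1}-R_n$ as an orthogonal sum $p_{l,1}+\dots+p_{l,\delta_l}$ of minimal projections of block $l$, with $\delta_l\ge1$ and with $p_{y,1}=p_y$ if $l=y\in X_{n+1}\setminus X_n$; this is possible by (F3). Introduce vertices $v_{l,a}$ of \emph{level} $n+1$ with these projections. We call $v_l=v_{l,1}$ a \emph{main} vertex and $v_{l,a}$, $a\ge2$, \emph{auxiliary}. By (F3) the vertex projections of level $n+1$ sum to $R_{n+1}-R_n$. So all vertex projections are nonzero and mutually orthogonal, and those of level at most $m$ sum to $R_m$.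

\emph{Edges.} For $n\ge0$ we introduce finitely many edges of \emph{stage} $n+1$. Each edge $e$ comes with a projection $g_e\le p_{s(e)}$ that is equivalent in $D_{n+1}$ to $p_{r(e)}$, and we choose $s_e\in D_{n+1}$ with $s_e^*s_e=p_{r(e)}$, $s_es_e^*=g_e$.
\begin{itemize}
\item[(E1)] For $l\in\mathcal N_{n+1}$ and $2\le a\le\delta_l$: one edge $v_{l,a}\to v_l$, with $g_e=p_{l,a}$.
\item[(E2)] For $w\in W_n$: write $p_{w,1}$ as an orthogonal sum of minimal projections of $D_{n+1}$, which lie in new blocks by (F3); for each summand $g_e$, in block $l$, one edge $v_w\to v_l$.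
\item[(E3)] For $x\in X_n$: for each summand $g_e$ of $f_x^n-f_x^{n+1}$ in (F4), one edge $v_x\to v_y$ if the summand is a copy of $p_y$, and one edge $v_x\to v_l$ if it is a minimal projection of the new block $l$.
\end{itemize}
The resulting graph $E$ is countable, and (CK1) and (CK2) hold. The $g_e$ are mutually orthogonal: edges with different sources have $g_e$ under orthogonal vertex projections, and the differences $f_x^n-f_x^{n+1}$ are orthogonal for different $n$. Summing these differences gives
\begin{equation}\label{eq:px}
p_x=f_x^m+\sum\{s_es_e^*: s(e)=v_x,\ e\text{ of stage}\le m\}\qquad(m\ge n(x)).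
\end{equation}

\emph{Relation (CK3).} At auxiliary vertices and at the $v_w$ the $g_e$ sum to the vertex projection by construction. By (F5), $v_x$ either is a sink or emits infinitely many edges, so (CK3) requires nothing there. This is the only use of (F5); without it, \eqref{eq:px} could leave a nonzero remainder at a vertex where (CK3) applies.

\emph{No cycles.} Edges of type (E2) and edges $v_x\to v_l$ of type (E3) into new blocks raise the level, and edges of type (E1) preserve it. For an edge $v_x\to v_y$ with $y<x$, (F2) gives $n(x)\le n(y)$, so the level does not decrease. Along a cycle the level is therefore constant. No edge ends at an auxiliary vertex, so a cycle consists of edges $v_x\to v_y$ with $y<x$, which is absurd.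

By Lemma~\ref{lem:acyclic}(b), the family generates a subalgebra $M\cong C^*(E)$ of $A$. By (F1) it remains to show that $D_m\subseteq M$ for every $m\ge1$.

\emph{Generation.} Fix $m$. Let $h_l=p_{l,1}$ for $l\in\mathcal N_m$ and $h_x=f_x^m$ for $x\in X_{m-1}$. This is one minimal projection in each block of $D_m$, and it lies in $M$, by \eqref{eq:px} in the second case. Call a projection \emph{good} if it is an orthogonal sum of projections $u_iu_i^*$ with $u_i\in D_m\cap M$ and $u_i^*u_i=h_{l(i)}$ for some block $l(i)$. Each $h_l$ is good, and orthogonal sums of good projections are good. If $e$ has stage at most $m$ and $p_{r(e)}=\sum u_iu_i^*$ is good, then $s_es_e^*=\sum(s_eu_i)(s_eu_i)^*$ is good, because $s_e\in D_m\cap M$ and $(s_eu_i)^*(s_eu_i)=u_i^*p_{r(e)}u_i=h_{l(i)}$.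

Let $E_m$ be the finite graph formed by the vertices of level at most $m$ and the edges of stage at most $m$. We show that $p_v$ is good for every vertex $v$ of $E_m$, by induction on the length of the longest path in $E_m$ from $v$. If $v$ is a main vertex of level $m$, then $p_v$ is one of the $h_l$. If $v$ is auxiliary, or $v=v_w$ has level less than $m$, then $p_v$ is the sum of the $s_es_e^*$ over edges $e$ of $E_m$ from $v$. If $v=v_x$ has level less than $m$, then $p_v$ is such a sum plus $h_x$, by \eqref{eq:px}. In these cases the $p_{r(e)}$ are good by induction, hence so is $p_v$.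

Thus $R_m=\sum u_iu_i^*$ is good. For $d\in D_m$ we have $d=\sum_{i,j}u_i(u_i^*du_j)u_j^*$, and $u_i^*du_j\in h_{l(i)}D_mh_{l(j)}$ is a multiple of $h_{l(i)}$ if $l(i)=l(j)$ and $0$ otherwise. So $d$ is a linear combination of elements $u_iu_j^*\in M$.
\end{proof}

\section{Construction of a graph filtration}\label{sec:constr}

Theorem~\ref{thm:main} follows from Propositions~\ref{prop:nec} and~\ref{prop:graph} and the next result.

\begin{proposition}\label{prop:constr}
An AF-algebra that satisfies \textup{(U)} and \textup{(C)} has a graph filtration.
\end{proposition}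

\subsection{Three tools}
We compute in $K_0$ of a unital quotient, where Lemma~\ref{lem:lex} gives complete information, lift the result to $K_0(A)$, and realize it by a finite-dimensional subalgebra. A relation that holds modulo an ideal lifts with an error term in the ideal; the first lemma makes this error positive by shrinking the projections on one side. In the three lemmas $A$ is any AF-algebra, and bars denote images in a quotient.

\begin{lemma}\label{lem:lift}
Let $J$ be an ideal of $A$, let $(e_z)$ and $(g_c)$ be finite families of projections, and let $k_{cz}\ge0$ be integers with $[\bar g_c]=\sum_zk_{cz}[\bar e_z]$ in $K_0(A/J)$. Then there are projections $r_z\in e_zJe_z$ with $[g_c]-\sum_zk_{cz}[e_z-r_z]\in K_0(J)_+$ for all $c$.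
\end{lemma}

\begin{proof}
Let $(r_z^{(m)})_m$ be an increasing approximate unit of projections of $e_zJe_z$. Fix $c$. In a suitable $M_k(A)$ let $g=g_c\oplus0$, let $G$ be the diagonal projection with $k_{cz}$ entries $e_z$ for each $z$, and let $G_m$ be obtained from $G$ by replacing $e_z$ with $e_z-r_z^{(m)}$. By (K2) there is $\bar v\in M_k(A/J)$ with $\bar v^*\bar v=\bar G$, $\bar v\bar v^*=\bar g$. Lift it to $b\in gM_k(A)G$. The entries of $b^*b-G$ are elements $j\in e_zJe_{z'}$, and $\|(e_z-r_z^{(m)})j\|^2=\|(e_z-r_z^{(m)})jj^*(e_z-r_z^{(m)})\|\to0$ since $jj^*\in e_zJe_z$. So $\|G_mb^*bG_m-G_m\|\to0$, and for large $m$ we may form $w=bG_m(G_mb^*bG_m)^{-1/2}$, with the inverse taken in $G_mM_k(A)G_m$. Then $w^*w=G_m$ and $ww^*\le g$, and $\bar w=\bar v$ because $\bar G_m=\bar G$. Hence $g-ww^*$ is a projection in $M_k(J)$ of class $[g]-[G_m]$. Take $m$ large enough for all $c$.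
\end{proof}

\begin{lemma}\label{lem:split}
Let $I,L$ be ideals of $A$ and $h\in I+L$ a projection. Then there is a projection $j\in hIh$ with $h-j\in L$.
\end{lemma}

\begin{proof}
Write $h=a+b$ with $a\in I$, $b\in L$; then $hah$ has the same image $\bar h$ in $A/L$ as $h$. If $(j_m)$ is an approximate unit of projections of $hIh$, then $j_mhah\to hah$, so $\bar j_m=\bar j_m\bar h\to\bar h$. The projections $\bar h-\bar j_m$ tend to $0$, so they vanish for large $m$.
\end{proof}

\begin{lemma}[Refinement]\label{lem:refine}
Let $D\subseteq A$ be finite-dimensional, with a minimal projection $g_b$ in each block $b$. Let $\Lambda$ be a finite set, $\gamma_l\in K_0(A)_+\setminus\{0\}$ for $l\in\Lambda$, and $m(b,l)\ge0$ integers such that $[g_b]=\sum_lm(b,l)\gamma_l$ in $K_0(A)$ for all $b$ and each $l$ has $m(b,l)>0$ for some $b$. Then there is a finite-dimensional $\tilde D$ with $D\subseteq\tilde D\subseteq A$, with the same unit as $D$ and blocks indexed by $\Lambda$, such that the minimal projections of block $l$ have class $\gamma_l$ in $K_0(A)$ and the minimal projections of block $b$ of $D$ have rank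 $m(b,l)$ in block $l$.
\end{lemma}

\begin{proof}
By (K4), $g_b=\sum_l\sum_{t\le m(b,l)}g_{b,l,t}$ with orthogonal projections of class $\gamma_l$. For each $l$ fix one of them, $g^l$, and by (K2) choose $v_{b,l,t}$ with $v_{b,l,t}^*v_{b,l,t}=g^l$ and $v_{b,l,t}v_{b,l,t}^*=g_{b,l,t}$. Let $\epsilon^b_{ij}$ be matrix units of block $b$ with $\epsilon^b_{11}=g_b$, and put $u^l_{b,i,t}=\epsilon^b_{i1}v_{b,l,t}$. These partial isometries have initial projection $g^l$ and mutually orthogonal ranges with sum $1_D$. So for each $l$ the products $u^l_{b,i,t}(u^l_{b',i',t'})^*$ are matrix units of a block $l$, and different $l$ give orthogonal blocks. Their span $\tilde D$ contains $\epsilon^b_{ij}=\sum_{l,t}u^l_{b,i,t}(u^l_{b,j,t})^*$, and for $i=j=1$ this formula shows the ranks.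
\end{proof}

\subsection{The ideals $K(R)$ and $y$-projections}
From now on $A$ satisfies (U) and (C). The persistent blocks of $D_n$ should correspond to the primitive ideals modulo which $R_n$ is already a unit. For a projection $R\in A$ let $K(R)$ be the ideal generated by $\{a-Ra:a\in A\}$, the smallest ideal modulo which $R$ is a unit, and let $X(R)$ be the set of primitive ideals containing $K(R)$. By (U), $A/K(R)$ is Type~I with finitely many ideals. So $X(R)\cong\operatorname{Prim}(A/K(R))$ is a finite up-set of $F$. If $R\le R'$, then $R'$ is a unit modulo $K(R)$, so $K(R')\subseteq K(R)$ and $X(R)\subseteq X(R')$. Moreover $R'-R=R'-RR'\in K(R)$.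

The minimal projections of a persistent block $y$ have to serve three purposes: to give a basis as in Lemma~\ref{lem:lex}, to be copied as in (F4), and to secure (F5).

\begin{definition}\label{def:yproj}
Let $y\in F$. A projection $p\in A$ is a \emph{$y$-projection} if
\begin{itemize}
\item[(Y1)] $\pi_y(p)$ has rank one;
\item[(Y2)] $p\ll f$ for every projection $f$ with $f\notin x$ for some $x\in F$, $x>y$;
\item[(Y3)] either $pAp=\mathbb Cp$, or no projection $q\le p$ with $q\notin y$ satisfies $qAq=\mathbb Cq$.
\end{itemize}
If $y\in X(R)$, then $p$ is \emph{adapted to $X(R)$} if $p\in z$ for all $z\in X(R)$ with $z\not\le y$.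
\end{definition}

If $e_y$ is a $y$-projection adapted to $X(R)$ for each $y\in X(R)$, then the images $\bar e_y$ in $A/K(R)$ are a family as in Lemma~\ref{lem:lex}.

\begin{lemma}\label{lem:yproj}
Let $y\in F$.
\begin{itemize}
\item[(a)] A projection that satisfies \textup{(Y2)} lies in every $x\in F$ with $x>y$.
\item[(b)] If $p$ is a $y$-projection and $q\notin y$ is equivalent to a subprojection of $p$, then $q$ is a $y$-projection. If $p$ is adapted to $X(R)$, so is $q$.
\item[(c)] If $y\in X(R)$, there is a $y$-projection adapted to $X(R)$.
\item[(d)] Let $f$ be a projection with $f\notin x\in F$, let $y_1,\dots,y_r<x$ in $F$, let $p_i$ be a $y_i$-projection, and let $N\ge1$. Then there is a projection $f'\le f$ with $f'\notin x$ and $[f']=[f]-N\sum_i[p_i]$.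
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $p\notin x$, then $p\ll p$, so $2[p]\le[p]$ and $p=0$ by (K1) and (K2), contradicting $p\notin x$.

(b) All properties are invariant under equivalence: if $v^*v=p$, conjugation by $v$ is an isomorphism of $pAp$ onto the corner of $vv^*$ and preserves membership in ideals. So let $q\le p$. Then $0\ne\pi_y(q)\le\pi_y(p)$ gives (Y1), and $N[q]\le N[p]$ gives (Y2). If $pAp=\mathbb Cp$ then $q=p$; otherwise the second alternative of (Y3) passes to $q$. Adaptedness passes to subprojections.

(c) Take $p\notin y$ from (C). It satisfies (Y2), and so do all its subprojections. By (U), Lemma~\ref{lem:lex}(a) applies to $A/y$ and the down-set $\{y\}$: it shows that $\pi_y$ maps $\bigcap_{x>y}x$ onto $\mathcal K(H_y)$. By (a), $\pi_y(p)$ is compact, so it has finite rank, and by (A1) we can lift a rank-one subprojection to some $q\le p$. Let $L$ be the intersection of the $z\in X(R)$ with $z\not\le y$. As $y$ is prime, $L\not\subseteq y$, so $\pi_y(L)\supseteq\mathcal K(H_y)$ by (P3) and $q\in y+L$. Lemma~\ref{lem:split} gives a projection $j\in qyq$ with $q'=q-j\in L$,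 and $\pi_y(q')=\pi_y(q)$. If some $q''\le q'$ with $q''\notin y$ has $q''Aq''=\mathbb Cq''$, take $q''$; otherwise take $q'$.

(d) By (Y2), $f$ has $N$ orthogonal subprojections equivalent to $p_1$. They lie in $x$ by (a), so $f$ minus their sum is not in $x$. Repeat with $p_2,\dots,p_r$.
\end{proof}

\subsection{The induction}
Fix a dense sequence $(a_i)$ in $A$. We construct $D_n$, $W_n$, $f_x^n$ with $J_n=K(R_n)$ and $X_n=X(R_n)$, starting from $D_0=0$, $J_0=A$, $X_0=W_0=\emptyset$, so that for all $n$:
\begin{itemize}
\item[H($n$):] the blocks of $D_n$ are indexed by $X_n\sqcup W_n$; the blocks in $W_n$ lie in $J_n$; the minimal projections of block $x\in X_n$ are $x$-projections adapted to $X_n$;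
\end{itemize}
and so that $\operatorname{dist}(a_i,D_{n+1})\le1/(n+1)$ for $i\le n+1$, (F4) holds, and
\begin{itemize}
\item[(F3$'$)] $R_{n+1}-R_n$ has a nonzero component in every new block of $D_{n+1}$, and $p_y\le R_{n+1}-R_n$ for $y\in X_{n+1}\setminus X_n$.
\end{itemize}
This proves Proposition~\ref{prop:constr}. Indeed, (F1) and (F2) hold. For the rest of (F3), let $x\in X_n$. By H($n+1$), block $x$ of $D_{n+1}$ is not contained in $x\supseteq J_n$, so it meets $J_n$ in $0$, and elements of $D_{n+1}\cap J_n$ have zero component in it; this applies to $R_{n+1}-R_n$ and to the blocks in $W_n$. For (F5), apply (Y3) to $p_x$. If $p_xAp_x=\mathbb Cp_x$, all $f_x^n\le p_x$ equal $p_x$. Otherwise, if $f_x^n=f$ for all large $n$, then $fAf$ is the closure of $\bigcup fD_nf=\mathbb Cf$, with $f\le p_x$ and $f\notin x$, which (Y3) forbids.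

Suppose that the construction has reached stage $n$. Write $R=R_n$, $J=J_n$, $X=X_n$, $f_x=f_x^n$. For $y\in X$, the projection $p_y\in D_n$ is a $y$-projection with $p_y\ge f_y$. By (A2) choose a finite-dimensional $\hat A\supseteq D_n$ within $1/(n+1)$ of $a_1,\dots,a_{n+1}$. We enlarge $\hat A\subseteq C\subseteq D'\subseteq D_{n+1}$ in three steps. Step~1 arranges the blocks and the decomposition (F4) modulo $J$. Step~2 makes the decomposition exact and prepares (F3$'$). Step~3 creates blocks for the primitive ideals in $X_{n+1}\setminus X$.

\subsection*{Step 1: the blocks outside $J$}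
\emph{There are $N\ge1$ and a finite-dimensional $C\supseteq\hat A$ with blocks $X\sqcup W(C)$ such that the blocks in $W(C)$ lie in $J$, a minimal projection $h_x$ of block $x\in X$ is an $x$-projection adapted to $X$, and in $K_0(C)=\mathbb Z^X\oplus\mathbb Z^{W(C)}$}
\begin{equation}\label{eq:step1}
[f_x]_C=[h_x]_C+N\sum_{y\in X,\,y<x}[p_y]_C+d_x\qquad(x\in X),
\end{equation}
\emph{where $d_x\in\mathbb Z^{W(C)}$ has positive image in $K_0(A)$.}

By H($n$) and Lemma~\ref{lem:lex}, $([\bar f_x])_{x\in X}$ is a basis of $K_0(A/J)$ in which positive means lex-positive. We would like to pass to the basis of Lemma~\ref{lem:basis}, but (F4) requires that we subtract copies of the fixed projections $p_y$, not of the $f_y$, and $p_y$ need not be adapted to $X$. So we first locate $[\bar p_y]$. Let $a_{yz}\ge0$ be the rank of the component of $p_y$ in block $z\in X$ of $D_n$. The blocks in $W_n$ lie in $J$, so $[\bar p_y]=\sum_za_{yz}[\bar f_z]$, and $a_{yy}\ge1$ since $p_y\ge f_y$. Let $y<x$ in $X$ and $a_{yz}>0$. Then $p_y$ dominates a projection equivalent to $f_z\notin z$, so $p_y\notin z$. By (Y2), $p_y$ is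 equivalent to a subprojection of $f_x\notin x$, so $f_x\notin z$, and $z\le x$ because $f_x$ is adapted to $X$. Also $z\ne x$, since $p_y\in x$ by Lemma~\ref{lem:yproj}(a). Hence $c_{xz}=\sum_{y\in X,\,y<x}a_{yz}$ vanishes unless $z<x$, and $c_{xz}\ge a_{zz}\ge1$ for $z<x$. Put
\[
\varepsilon_x=[f_x]-N\sum_{y\in X,\,y<x}[p_y]\in K_0(A),\qquad\text{so that}\qquad\bar\varepsilon_x=[\bar f_x]-N\sum_{z<x}c_{xz}[\bar f_z].
\]
Let $\hat V$ be the set of blocks of $\hat A$ that are not contained in $J$, $\hat W$ the set of the others, and $g_c$ a minimal projection of block $c$. By Lemma~\ref{lem:basis}, $(\bar\varepsilon_x)$ is a basis of $K_0(A/J)$, and for $N$ large $[\bar g_c]=\sum_xk_{cx}\bar\varepsilon_x$ with $k_{cx}\ge0$ for all $c\in\hat V$.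

Here (C) is decisive: by Lemma~\ref{lem:yproj}(d), $\varepsilon_x=[f_x']$ in $K_0(A)$, not only modulo $J$, for a projection $f'_x\le f_x$ with $f_x'\notin x$. Lemma~\ref{lem:lift} gives projections $r_x\in f'_xJf'_x$ with
\[
[g_c]=\sum_xk_{cx}[f'_x-r_x]+\tau_c,\qquad\tau_c\in K_0(J)_+\qquad(c\in\hat V).
\]
Since $r_x\in J\subseteq x$, we have $f'_x-r_x\notin x$, so $f'_x-r_x\le f_x$ is an $x$-projection adapted to $X$ by Lemma~\ref{lem:yproj}(b). Let $X^0$ be the set of $x$ with $k_{cx}>0$ for some $c$, and $W(C)=\hat W\sqcup\{c\in\hat V:\tau_c\ne0\}$. Apply Lemma~\ref{lem:refine} to $\hat A$ with $\Lambda=X^0\sqcup W(C)$ and the classes $[f_x'-r_x]$, $[g_c]$ for $c\in\hat W$, and $\tau_c$. We obtain $C$, whose blocks in $W(C)$ lie in $J$ by (K3) and whose minimal projections $h_x$ are equivalent to $f'_x-r_x$.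

Let $x\in X$ and $\theta_x=[f_x]_C-N\sum_{y<x}[p_y]_C\in\mathbb Z^{X^0}\oplus\mathbb Z^{W(C)}$. The map $K_0(C)\to K_0(A/J)$ kills $\mathbb Z^{W(C)}$, sends $[h_z]_C$ to the basis element $\bar\varepsilon_z$ for $z\in X^0$, and sends $\theta_x$ to $\bar\varepsilon_x$. Therefore $x\in X^0$, so $X^0=X$, and $\theta_x=[h_x]_C+d_x$ with $d_x\in\mathbb Z^{W(C)}$. The image of $d_x$ in $K_0(A)$ is $\varepsilon_x-[f'_x-r_x]=[r_x]\ge0$.

\subsection*{Step 2: the blocks inside $J$}
The element $d_x$ need not be positive in $K_0(C)$, but it becomes positive in a larger finite-dimensional algebra. Passing to that algebra would destroy the blocks found in Step~1, so we enlarge only the part inside $J$.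

\emph{There is a finite-dimensional $D'\supseteq C$ with unit $S$ and blocks $X\sqcup W'$ such that the blocks in $W'$ lie in $J$, the projection $S-R$ is a sum of minimal projections of blocks in $W'$ and has a nonzero component in each of them, a minimal projection $h'_x$ of block $x\in X$ is an $x$-projection adapted to $X$, and, with $g_\beta$ minimal in block $\beta\in W'$,}
\begin{equation}\label{eq:step2}
[f_x]_{D'}=[h'_x]_{D'}+N\sum_{y\in X,\,y<x}[p_y]_{D'}+\sum_{\beta\in W'}m_{x\beta}[g_\beta]_{D'},\qquad m_{x\beta}\ge0 .
\end{equation}

By (A2) let $C\subseteq\hat A_1\subseteq\hat A_2\subseteq\cdots$ be finite-dimensional with dense union and units $S_k$. Let $L_k$ be the ideal of $\hat A_k$ generated by $S_k-R$, that is, the sum of the blocks in which $S_k-R$ has a nonzero component. The $L_k$ increase and lie in $J$. The closure of their union is an ideal of $A$ that contains $a-Ra=(S_k-R)a$ for $a\in\hat A_k$, so it equals $J$. For large $k$: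
\begin{itemize}
\item[(i)] the blocks in $W(C)$ lie in $L_k$, because the unit of such a block lies in $J$, so its image in $\hat A_k/L_k$ is a projection of norm less than $1$;
\item[(ii)] each $d_x$ has positive image in $K_0(\hat A_k)$, by (K1).
\end{itemize}
Fix such $k$, let $S=S_k$, let $\ell$ be the unit of $L_k$, which is central in $\hat A_k$, and put
\[
D'=L_k\oplus C(S-\ell)\subseteq\hat A_k .
\]
Then $C\subseteq D'$, as $c=c\ell+c(S-\ell)$. Since $S-1_C\le S-R\in L_k$, we have $1_C(S-\ell)=S-\ell$, so $D'$ has unit $S$. Let $W'$ be the set of blocks of $L_k$. The homomorphism $c\mapsto c(S-\ell)$ kills the blocks in $W(C)$ by (i). It sends $h_x$ to $h'_x=h_x-h_x\ell$, and $h'_x\notin x$ because $h_x\ell\in J\subseteq x$. So the blocks of $C(S-\ell)$ are indexed by $X$, and $h'_x\le h_x$ is an $x$-projection adapted to $X$. The map $K_0(C)\to K_0(D')=K_0(L_k)\oplus\mathbb Z^X$ sends $[h_x]_C$ to $[h_x\ell]+[h'_x]$. It sends $d_x$ into $K_0(L_k)$ by (i), to the $K_0(L_k)$-component of the image of $d_x$ in $K_0(\hat A_k)$, which is positive by (ii). So \eqref{eq:step1} becomes \eqref{eq:step2}.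

\subsection*{Step 3: the new primitive ideals}
Put $R_{n+1}=S$, $J'=J_{n+1}=K(S)\subseteq J$, $X'=X_{n+1}=X(S)$ and $Y=X'\setminus X$. Bars now denote images in $A/J'$. The set $Y$ is a down-set in $X'$, and it corresponds to the ideal $J/J'$, since $J=\bigcap_{z\in X}z$. The algebra $D'$ has the right unit, but the blocks in $W'$ need not lie in $J'$, and the $h'_x$ need not be adapted to $X'$. We repeat the argument of Step~1 for the poset $Y$.

\emph{A basis.} For $z\in Y$ let $e_z$ be a $z$-projection adapted to $X'$ (Lemma~\ref{lem:yproj}(c)). For $x\in X$ let $L$ be the intersection of the $z\in X'$ with $z\not\le x$. By Lemma~\ref{lem:lex}(a), the primitive ideals containing $L$ are exactly these $z$, so those containing $J+L$ are the $z\in X$ with $z\not\le x$. The projection $h'_x$ lies in all of them, so $h'_x\in J+L$ by (P1). Lemma~\ref{lem:split} gives a projection $j_x\in h'_xJh'_x$ with $e_x=h'_x-j_x\in L$. As $j_x\in J\subseteq x$, $e_x$ is an $x$-projection, and it is adapted to $X'$. By Lemma~\ref{lem:lex}, $([\bar e_z])_{z\in X'}$ is a basis of $K_0(A/J')$ in which positive means lex-positive,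 and $([\bar e_z])_{z\in Y}$ is a basis of the subgroup $K_0(J/J')$.

\emph{Change of basis.} For $N'\ge1$ and $z\in X'$ let $\eta_z=[e_z]-N'\sum_{z'\in Y,\,z'<z}[e_{z'}]\in K_0(A)$. The elements $[\bar g_\beta]$, $[\bar j_x]$ and $[\bar e_{z'}]$ ($z'\in Y$) are lex-positive elements of $K_0(J/J')$, and
\[
[\bar h'_x]=\bar\eta_x+[\bar j_x]+N'\sum_{z'\in Y,\,z'<x}[\bar e_{z'}] .
\]
Lemma~\ref{lem:basis} for the poset $Y$, with all $c_{zz'}=1$, shows that for $N'$ large
\[
[\bar g_\beta]=\sum_{z\in Y}k_{\beta z}\bar\eta_z,\qquad[\bar h'_x]=\bar\eta_x+\sum_{z\in Y}k_{xz}\bar\eta_z,\qquad k_{\beta z},k_{xz}\ge0,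
\]
and, together with Lemma~\ref{lem:lex}(d), that $k_{\beta y}>0$ whenever $y\in Y$ and $g_\beta\notin y$.

\emph{For each $y\in Y$ there is $\beta\in W'$ with $k_{\beta y}>0$.} If $S-R\in y$, then $a-Ra=(a-Sa)+(S-R)a\in y$ for all $a$, because $a-Sa\in J'\subseteq y$; this would give $J\subseteq y$ and $y\in X$. So $S-R\notin y$. It is a sum of projections each equivalent to some $g_\beta$, so some $g_\beta\notin y$.

\emph{Lifting.} By Lemma~\ref{lem:yproj}(d), $\eta_z=[e'_z]$ for a projection $e'_z\le e_z$, $e'_z\notin z$. Lemma~\ref{lem:lift} for the ideal $J'$ gives projections $r'_z\in e'_zJ'e'_z$ such that, with $h''_z=e'_z-r'_z$,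
\[
[g_\beta]=\sum_{z\in Y}k_{\beta z}[h''_z]+\tau'_\beta,\qquad[h'_x]=\big([h''_x]+\tau'_x\big)+\sum_{z\in Y}k_{xz}[h''_z]\qquad\text{in }K_0(A),
\]
where $\tau'_\beta,\tau'_x\in K_0(J')_+$. As $J'\subseteq z$, we have $h''_z\notin z$, so $h''_z\le e_z$ is a $z$-projection adapted to $X'$. The errors $\tau'_\beta$ will form the blocks in $W_{n+1}=\{\beta\in W':\tau'_\beta\ne0\}$ (relabeled to be disjoint from the earlier index sets). These blocks receive a piece of $S-R$ from block $\beta$. A block formed from $\tau'_x$ would receive none and would violate (F3$'$), so we keep $\tau'_x$ inside block $x$. Apply Lemma~\ref{lem:refine} to $D'$ with $\Lambda=X\sqcup Y\sqcup W_{n+1}$ and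
\[
\gamma_x=[h''_x]+\tau'_x\ \ (x\in X),\qquad\gamma_z=[h''_z]\ \ (z\in Y),\qquad\gamma_\beta=\tau'_\beta\ \ (\beta\in W_{n+1});
\]
every $z\in Y$ occurs by the preceding paragraph. Let $D_{n+1}\supseteq D'$ be the resulting algebra, with unit $S$.

\emph{Verification.} For H($n+1$): the blocks in $W_{n+1}$ lie in $J'$ by (K3), and the minimal projections of block $z\in Y$ are equivalent to $h''_z$. A minimal projection $\tilde f$ of block $x\in X$ is equivalent to a subprojection of $h'_x$ and has class $[h''_x]+\tau'_x$. For $z\in X'$, this class has the same image in $K_0(A/z)$ as $[h''_x]$, so $\tilde f\in z$ if and only if $h''_x\in z$. Hence $\tilde f\notin x$, so $\tilde f$ is an $x$-projection by Lemma~\ref{lem:yproj}(b), and it is adapted to $X'$.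

The distance condition holds because $\hat A\subseteq D_{n+1}$.

For (F3$'$): $S-R$ has a nonzero component in each block $\beta\in W'$ of $D'$, hence in each block of $D_{n+1}$ in which $g_\beta$ has positive rank. These include $\beta$ itself if $\beta\in W_{n+1}$, and each $y\in Y$ for a suitable $\beta$. For $y\in Y$ let $p_y=f_y^{n+1}$ be a minimal projection of block $y$ under $S-R$.

For (F4): by \eqref{eq:step2} and (K4) in $D'$, $f_x$ is the orthogonal sum of a minimal projection of block $x$ of $D'$, of $N$ projections equivalent in $D'$ to $p_y$ for each $y\in X$ with $y<x$, and of minimal projections of blocks in $W'$. In $D_{n+1}$ the first has rank one in block $x$, rank $k_{xz}$ in block $z\in Y$ and rank $0$ elsewhere, so it is the sum of a minimal projection $f_x^{n+1}$ of block $x$ and minimal projections of blocks in $Y$. The last are sums of minimal projections of blocks in $Y\sqcup W_{n+1}=\mathcal N_{n+1}$.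

This completes the induction, and with it the proofs of Proposition~\ref{prop:constr} and Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{EKRT}
Soren Eilers, Takeshi Katsura, Efren Ruiz, and Mark Tomforde,
\emph{Identifying AF-algebras that are graph $C^*$-algebras},
arXiv:1308.5014 (2013).

\bibitem{KPR}
Kumjian, Pask, and Raeburn,
Pacific J. Math. \textbf{184} (1998).

\end{thebibliography}
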